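# Springs and contractions of short intervals: conjugating $C^1$ actions on the circle and the interval towards translations

## 1. Elements that contract a short interval into itself

Throughout, $X$ is either the circle $\mathbb R/\mathbb Z$ or the closed interval $[0,1]$, with its standard metric (arc length on the circle). We write $|x-y|$ for the distance of two points, $|I|$ for the length of an interval or arc $I$, and $B(y,\delta)$ for the closed ball. All homeomorphisms of $X$ preserve the orientation. A finitely generated group $\Gamma$ acts on $X$ by $C^1$ diffeomorphisms, and $S\subset\Gamma$ is the finite symmetric set formed by the given generators and their inverses. $\mathrm{Int}_X$ is the interior relative to $X$; for instance, in $X=[0,1]$ we have $\mathrm{Int}_X[0,b]=[0,b)$.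

**Cells.** Let $\delta\in(0,1/8)$. Cover $X$ by finitely many nondegenerate closed intervals $J_1,\dots,J_m$ of length at most $\delta/4$, called *cells*. For a cell $J$ let $\hat J$ be the closed $\delta/2$-neighborhood of $J$ in $X$. Three facts follow from the choice of the numbers.

- $\delta/2\le|\hat J|\le 5\delta/4<1/2$. For the lower bound when $X=[0,1]$: if $J=[a,b]$ had less than $\delta/2$ of room on both sides, then $1<\delta+\delta/4$, which is false. So $\hat J$ extends $J$ by $\delta/2$ on at least one side.
- If $y\in J$, then $\hat J\subset B(y,\delta)$, because $\delta/4+\delta/2\le\delta$.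
- If $y\in J$, then $B(y,\delta/8)\subset\mathrm{Int}_X\hat J$, because points at distance less than $\delta/2$ from $J$ are interior to $\hat J$.

**Definition ($J$-contraction, marked cell).** A *$J$-contraction* is an element $f\in\Gamma$ with $f(\hat J)\subset\mathrm{Int}_X\hat J$ and $\sup_{\hat J}f'<1$. It has a unique fixed point in $\hat J$, this point lies in $\mathrm{Int}_X\hat J$, and the intervals $f^N(\hat J)$ decrease to it. The cell $J$ is *marked* if a $J$-contraction exists.

**Example.** Let $X=[0,1]$ and let $\Gamma=\mathbb Z$ be generated by $f(x)=\frac{x}{2-x}$. Here $f'(x)=\frac{2}{(2-x)^2}$, which is less than $1$ for $x<2-\sqrt2$, and $f(x)<x$ on $(0,1)$. If $0\in\hat J$, then $\hat J=[0,b]$ with $b<0.16$, and $f(\hat J)=[0,f(b)]\subset[0,b)$, so $f$ is a $J$-contraction with fixed point $0$. If $1\in\hat J$, then $f^{-1}(x)=\frac{2x}{1+x}$, whose derivative $\frac{2}{(1+x)^2}$ is less than $1$ near $1$, is a $J$-contraction with fixed point $1$. A cell with $\hat J\subset(0,1)$ is not marked, since no nontrivial power of $f$ has a fixed point in $(0,1)$.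

Contractions arise from returns to the same cell.

**Return principle (R).** If $y,y'\in J$, if $F\in\Gamma$, $F(y')=y$ and $F'\le1/8$ on $B(y',\delta)$, then $F$ is a $J$-contraction whose fixed point lies in $B(y,\delta/8)$. Indeed, by the mean value theorem,
$$F(\hat J)\subset F(B(y',\delta))\subset B(y,\delta/8)\subset \mathrm{Int}_X\hat J .$$

Suppose now that $\hat J=[a,b]$ with $\mathrm{Int}_X\hat J=(a,b)$, and that two $J$-contractions $f,g$ have different fixed points, that of $f$ to the left of that of $g$. After replacing $f,g$ by large powers, their images of $[a,b]$ are disjoint, and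
$$a<f(a)<f(b)<g(a)<g(b)<b .$$

**Definition (spring).** The orbit of a pair $x<y$ is *of spring type* if there are $f,g$ in the group with
$$x<f(x)<f(y)<g(x)<g(y)<y. \tag{1.1}$$
On the circle, this means that $x,f(x),f(y),g(x),g(y),y$ come in this order on the oriented arc from $x$ to $y$. We then say that $(x,y,f,g)$ is a *spring*. Springs are preserved by orientation-preserving topological conjugacy.

Forbidding springs makes contractions very rigid.

**Lemma 1.** Assume that there is no orbit of spring type. Let $J$ be marked.

(a) All $J$-contractions have the same fixed point $p_J\in\mathrm{Int}_X\hat J$.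

(b) $\Gamma p_J\cap\hat J=\{p_J\}$.

(c) $\Lambda:=\overline{\bigcup_{J\text{ marked}}\Gamma p_J}$ is a closed $\Gamma$-invariant set with empty interior.

*Proof.* If $X=[0,1]$ and $\hat J$ contains an endpoint $e$ of $X$, then $e$ is fixed by all of $\Gamma$. Hence $e$ is the fixed point of every $J$-contraction, and $\Gamma p_J=\{e\}$; so (a) and (b) hold. Otherwise $\hat J=[a,b]$ and $\mathrm{Int}_X\hat J=(a,b)$.

(a) If two $J$-contractions $f,\tilde f$ have fixed points $p\ne\tilde p$, then for large $N$ the sets $f^N(\hat J)$ and $\tilde f^N(\hat J)$ are disjoint closed intervals inside $(a,b)$. This is a spring for $x=a$, $y=b$.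

(b) Let $f$ be a $J$-contraction, and suppose $q=v(p_J)\in\hat J$ with $v\in\Gamma$ and $q\neq p_J$. We have $f(q)\in(a,b)$ and $f(q)\ne f(p_J)=p_J$. So, replacing $v$ by $fv$, we may assume $q\in(a,b)$. For large $N$, $f^N(\hat J)$ and $vf^N(\hat J)$ are closed intervals inside small neighborhoods of $p_J$ and $q$ respectively. They are disjoint and contained in $(a,b)$: again a spring, a contradiction.

(c) By (b), and since $p_J\in\mathrm{Int}_X\hat J$, the point $p_J$ is isolated in $\Gamma p_J$. Since $\Gamma$ acts by homeomorphisms, every point of $\Gamma p_J$ is isolated in $\Gamma p_J$. Suppose $\overline{\Gamma p_J}$ contained an open set $U\neq\emptyset$. Take $z\in U\cap\Gamma p_J$ and an open $V\subset U$ with $V\cap\Gamma p_J=\{z\}$. The open set $V\setminus\{z\}$ is nonempty and contained in $\overline{\Gamma p_J}$, so it meets $\Gamma p_J$: absurd. Thus each $\overline{\Gamma p_J}$ has empty interior. There are finitely many marked cells, so $\Lambda$ is a finite union of closed sets with empty interior, and has empty interior. Invariance is clear. $\square$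

In the example, $\Lambda=\{0,1\}$.

## 2. Generators close to translations, and the absence of springs

The contractions of Section 1 serve to answer the following question. Given an action, can a change of continuous coordinate on $X$ make the generators as close to isometries as we like?

**Definition (Lipschitz and $C^1$ properties).** The generators *can be made as Lipschitz close to translations as one likes* if for every $\varepsilon>0$ there is a topological conjugate of the action (by an orientation-preserving homeomorphism of $X$) in which the generators and their inverses are Lipschitz with constant at most $e^\varepsilon$. They *can be made as $C^1$ close to translations as one likes* if for every $\varepsilon>0$ there is a topological conjugate in which the generators and their inverses are still $C^1$ diffeomorphisms, with derivative at most $e^\varepsilon$ everywhere.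

André Navas, in "Sur les rapprochements par conjugaison en dimension 1 et classe $C^1$", arXiv:1208.4815 (2012), proves two theorems. (A) If $\Gamma$ is a finitely generated group of homeomorphisms of $X$ with sub-exponential growth, the Lipschitz property holds. (B) If $\Gamma$ is a finitely generated nilpotent group of $C^1$ diffeomorphisms of $X$, the $C^1$ property holds. The paper poses the following question as open: for an action by $C^1$ diffeomorphisms, does the absence of orbits of spring type imply the Lipschitz property, or even the $C^1$ property? The answer is yes for both.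

**Notation.** A *word* is $w=(s_1,\dots,s_n)\in S^n$, $n\ge0$. We put $g_k=s_k\cdots s_1$, $g_w=g_n$ and, for $x\in X$, $y_k=g_k(x)$, so that $y_0=x$. The word length of $g\in\Gamma$ is $|g|$. Fix $K>1$ with $K^{-1}\le s'\le K$ for all $s\in S$. Let
$$\omega(t)=\max_{s\in S}\sup\{|\log s'(x)-\log s'(y)|:\ |x-y|\le t\},$$
a nondecreasing bounded function which tends to $0$ at $0$ by uniform continuity. Finally
$$M_n(x)=\max_{w\in S^k,\ k\le n}g_w'(x)\in[1,K^n],\qquad a_n=\int_XM_n(x)\,dx\ge1 .$$

**Definition (entropy, Ghys–Langevin–Walczak).** Let $s(n,\delta)$ be the largest cardinality of a set $E\subset X$ such that for all $x\ne x'$ in $E$ there is $g$ with $|g|\le n$ and $|g(x)-g(x')|\ge\delta$. The entropy is *zero* if $\lim_n\frac1n\log s(n,\delta)=0$ for all $\delta>0$. Example: for a group of rotations, $|g(x)-g(x')|=|x-x'|$, so $s(n,\delta)\le1+1/\delta$ and the entropy is zero.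

**Theorem 1.** For an action of a finitely generated group $\Gamma$ by $C^1$ diffeomorphisms of $X$, the following are equivalent:

1. there is no orbit of spring type;
2. $\lim_n\frac1n\log a_n=0$;
3. the generators can be made as Lipschitz close to translations as one likes;
4. the generators can be made as $C^1$ close to translations as one likes;
5. the entropy is zero.

**Complement.** In (4) the conjugacy $h$ can be chosen of class $C^1$, with derivative bounded below by a positive constant, outside a closed invariant set $\Lambda$ with empty interior, the conjugates of the elements of $S$ having derivative $1$ on $h(\Lambda)$.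

**Quantified converse (valid for homeomorphisms).** If $f,g$ define a spring and if some conjugate of the action has its generators and their inverses $e^\varepsilon$-Lipschitz, then $e^{-\varepsilon|f|}+e^{-\varepsilon|g|}<1$.

**Corollary.** Every $C^1$ action of a finitely generated group of sub-exponential growth has the $C^1$ property. This extends (B).

**Theorem 2.** There is an action of the free group $F_2$ by bilipschitz homeomorphisms of $[0,1]$ (and of the circle), without orbits of spring type, which does not have the Lipschitz property.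

So the $C^1$ hypothesis cannot be weakened to "bilipschitz". We prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(5)\Rightarrow(1)$ and $(1)\Rightarrow(4)\Rightarrow(3)$. The implication $(4)\Rightarrow(3)$ is the mean value theorem.

Two elementary facts are used repeatedly.

**Fact 1.** A homeomorphism $F$ of $X$ is $L$-Lipschitz if and only if $|F(I)|\le L|I|$ for every interval $I$. If $F$ is $L$-Lipschitz, cut $I$ into pieces so short that they and their images have length less than $1/2$; for these, length equals the distance of the endpoints; then add up. Conversely, apply the inequality to a shortest segment between two points.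

**Fact 2.** If $\mu$ is a probability measure on $X$ without atoms and with full support, then $h(x)=\mu([0,x])$ (on the circle: the positively oriented arc from $0$ to $x$, value mod $1$) is an orientation-preserving homeomorphism with $h_*\mu=\mathrm{Leb}$. It is continuous because there are no atoms and strictly increasing because the support is full. Moreover $|hFh^{-1}(I)|=\mu(F(h^{-1}I))$ for every homeomorphism $F$ and every interval $I$.

So finding conjugacies means finding measures that the generators distort little.

## 3. Rotations, one hyperbolic map, and the price of a spring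

**Rotations.** A group of rotations already satisfies everything with $h=\mathrm{id}$. It has no spring, since an isometry cannot map an arc to a shorter one.

**One hyperbolic map.** Take $f(x)=\frac x{2-x}$ on $[0,1]$. It has $f'(0)=\frac12$ and $f'(1)=2$, so it is far from a translation. In the coordinate $v=\log\frac{x}{1-x}\in\mathbb R$ on $(0,1)$, we have $\frac{f(x)}{1-f(x)}=\frac{x}{2(1-x)}$, so $f$ is $v\mapsto v-\log2$. Any probability density $\lambda(v)\,dv>0$ that varies slowly gives a good conjugacy $h$ by Fact 2; the derivative of $hfh^{-1}$ at $h(x)$ is $\lambda(v-\log2)/\lambda(v)$.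

- With $\lambda(v)=\frac\alpha2e^{-\alpha|v|}$ the ratio lies in $[2^{-\alpha},2^\alpha]$: the Lipschitz property, with $\varepsilon=\alpha\log2$.
- With $\lambda(v)=\frac{\beta}{\pi(1+\beta^2v^2)}$, put $t=\beta v$ and $a=\beta\log2$. The ratio is $\frac{1+t^2}{1+(t-a)^2}$. It tends to $1$ at $\pm\infty$. From $t^2\le(1+a)(t-a)^2+(1+\frac1a)a^2$ it is at most $1+a+a^2$, and by symmetry so is the corresponding ratio for $f^{-1}$. So $hfh^{-1}$ is a $C^1$ diffeomorphism with derivative $1$ at both endpoints, and it and its inverse have derivative at most $1+a+a^2$.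

The second density has a cocycle that tends to $0$ at the two points of $\Lambda=\{0,1\}$. The general $C^1$ proof will look for the same feature.

This example also shows which quantity to control. One might hope that the absence of springs makes $\sup_XM_n$ grow sub-exponentially. It does not: $M_n(0)=2^n$. But the integral behaves well. For $0\le j\le n$,
$$(f^{-j})'(x)=\frac{2^j}{(1+(2^j-1)x)^2}\le\min\Big(2^n,\frac1x\Big),$$
because $1+(2^j-1)x$ is at least $1$ and at least $2^jx$. The exchange $x\leftrightarrow1-x$ conjugates $f$ to $f^{-1}$, so $(f^j)'(x)\le\min(2^n,\frac1{1-x})$. Hence $a_n\le2(1+n\log2)$. The large derivatives sit near the fixed points of contractions, with a profile $1/|x-z|$ that costs only a factor linear in $n$ after integration.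

**A spring.** Let $f,g$ be increasing smooth diffeomorphisms of $[0,1]$ with $f(\frac14)=0.3$, $f(\frac34)=0.4$, $g(\frac14)=0.6$, $g(\frac34)=0.7$. Then $(\frac14,\frac34,f,g)$ is a spring, and we now see what it forbids. The next three arguments work for homeomorphisms.

**Proof of (3)⇒(1) and of the quantified converse.** *Purpose: two disjoint copies of $I$ inside $I$ cannot both have almost the length of $I$.* Let $(x,y,f,g)$ be a spring, viewed in a conjugate where the elements of $S$ are $e^\varepsilon$-Lipschitz, and let $I=[x,y]$. Since $f^{-1}$ is $e^{\varepsilon|f|}$-Lipschitz and $g^{-1}$ is $e^{\varepsilon|g|}$-Lipschitz, $|I|\le e^{\varepsilon|f|}|f(I)|$ and $|I|\le e^{\varepsilon|g|}|g(I)|$. The intervals $f(I),g(I)\subset I$ are disjoint and do not fill $I$, so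
$$(e^{-\varepsilon|f|}+e^{-\varepsilon|g|})|I|\le|f(I)|+|g(I)|<|I| .$$
This is impossible when $\varepsilon\le\log2/\max(|f|,|g|)$. $\blacksquare$

**Proof of (3)⇒(5).** *Purpose: almost-isometries separate points slowly.* Let $\varepsilon,\delta>0$ and let $h$ be a conjugacy making the elements of $S$ $e^\varepsilon$-Lipschitz. By uniform continuity of $h^{-1}$ there is $\delta'>0$ such that $|x-x'|\ge\delta$ implies $|h(x)-h(x')|\ge\delta'$. If $|g(x)-g(x')|\ge\delta$ with $|g|\le n$, then
$$\delta'\le|h(gx)-h(gx')|\le e^{\varepsilon n}|h(x)-h(x')| .$$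
So the $h$-images of a set $E$ as in the definition of $s(n,\delta)$ are pairwise at distance at least $e^{-\varepsilon n}\delta'$, whence $s(n,\delta)\le1+e^{\varepsilon n}/\delta'$. Thus $\limsup\frac1n\log s(n,\delta)\le\varepsilon$ for every $\varepsilon>0$. $\blacksquare$

**Proof of (5)⇒(1).** *Purpose: a spring makes a binary tree of separated points.* Let $(x,y,f,g)$ be a spring, $I=[x,y]$, $\ell=\max(|f|,|g|)$, and let $\delta_0>0$ be the distance of the disjoint compact sets $f(I)$ and $g(I)$. For each of the $2^n$ words $W$ of length $n$ in $f,g$ (read as a composition, the rightmost letter acting first), let $x_W=W(x)$. If $W\ne W'$ have longest common prefix $U$, then $U^{-1}x_W$ and $U^{-1}x_{W'}$ lie one in $f(I)$ and the other in $g(I)$, because $f$ and $g$ map $I$ into $I$. So they are at distance at least $\delta_0$, and $|U^{-1}|\le\ell n$. Hence the $x_W$ are distinct, $s(\ell n,\delta_0)\ge2^n$, and the entropy is not zero. $\blacksquare$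

**Proof of the Corollary, given (1)⇒(4).** If there is a spring, the $2^n$ points $W(x)$ just used are distinct, so the ball of radius $\ell n$ in $\Gamma$ has at least $2^n$ elements and $\Gamma$ has exponential growth. Hence sub-exponential growth excludes springs, and (4) applies. Finitely generated nilpotent groups have polynomial growth, a classical fact, so this extends (B). $\blacksquare$

## 4. From sub-exponential integrals to a Lipschitz conjugacy

**Proof of (2)⇒(3).** *Purpose: build a measure that every $s\in S$ distorts by at most $e^\varepsilon$.* Let $\varepsilon>0$ and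
$$\rho(x)=\sup_{g\in\Gamma}e^{-\varepsilon|g|}g'(x)\ge1 .$$
As a supremum of continuous functions, $\rho$ is lower semicontinuous, hence measurable. An element with $|g|=n$ is given by a word of length $n$, so $\rho\le\sum_ne^{-\varepsilon n}M_n$ and $\int\rho\le\sum_ne^{-\varepsilon n}a_n<\infty$ by (2). For $s\in S$, since $|gs|\le|g|+1$,
$$\rho(sx)s'(x)=\sup_ge^{-\varepsilon|g|}(gs)'(x)\le e^\varepsilon\sup_ge^{-\varepsilon|gs|}(gs)'(x)=e^\varepsilon\rho(x). \tag{4.1}$$
The measure $\mu=\rho\,dx/\|\rho\|_1$ is a probability measure without atoms and with support $X$. For every interval $I$,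
$$\mu(sI)=\frac1{\|\rho\|_1}\int_I\rho(sx)s'(x)\,dx\le e^\varepsilon\mu(I).$$
With $h$ as in Fact 2, $|hsh^{-1}(I)|\le e^\varepsilon|I|$ for every interval $I$. By Fact 1, $hsh^{-1}$ is $e^\varepsilon$-Lipschitz for all $s\in S$. $\blacksquare$

So the Lipschitz question reduces to (2). A first bound on $a_n$ comes from counting elements: $M_n\le\sum_{|g|\le n}g'$ and $\int_Xg'=1$, so $a_n\le\#\{g:|g|\le n\}$. This settles groups of sub-exponential growth. It stops there: if $\Gamma$ has exponential growth, the bound is exponential, and the hypothesis that there is no spring has not been used. We must count something other than group elements. The example $f(x)=\frac{x}{2-x}$ suggests what: the points $z$ near which $M_n$ is large. They should be the points $g^{-1}(p_J)$ with $J$ marked, and part (b) of Lemma 1 should keep their number down.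

## 5. Sub-exponential growth of $\int M_n$ in the absence of springs

We prove **(1)⇒(2)**. Assume (1), let $c>0$, and fix $\delta\in(0,1/8)$ with $\omega(\delta)\le c/2$, and cells $J_1,\dots,J_m$ as in Section 1. Choose once and for all, for each $y\in X$, a cell containing $y$. Constants denoted $C\ge1$ depend neither on $n$ nor on points and words, and may change from line to line. Put
$$D_n=\sum_{j=0}^{n-1}\omega(2\delta e^{-cj/2}).$$
This is nondecreasing in $n$, and $D_n=o(n)$ because the terms tend to $0$ (Cesàro).

**Step 1. Times at which the inverse contracts a ball of fixed size.** *Purpose: at well-chosen times, replace information at the point $x$ by information on a whole ball.* Let $w$ be a word of length $n'\le n$ and $x\in X$. Put $Q_k=\log g_k'(x)-ck$ for $0\le k\le n'$, so $Q_0=0$. A *record* is a $k\ge1$ with $Q_k>Q_i$ for all $0\le i<k$.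

**Lemma 2.** Let $k$ be a record, $0\le i\le k$, and $F_i=(s_k\cdots s_{i+1})^{-1}$ (so $F_k=\mathrm{id}$). For $\xi,\xi'\in B(y_k,\delta)$,
$$F_i'(\xi)\le e^{-c(k-i)/2},\qquad|\log F_i'(\xi)-\log F_i'(\xi')|\le D_{k-i}.$$

*Proof.* Descending induction on $i$; the case $i=k$ is clear. Let $i<k$. Since $F_{l-1}=s_l^{-1}F_l$,
$$\log F_i'(\xi)=\sum_{l=i+1}^k\log(s_l^{-1})'(F_l\xi),\qquad s_l^{-1}\in S .$$
We have $F_ly_k=y_l$. By the induction hypothesis, for $i<l\le k$,
$$|F_l\xi-y_l|\le\delta e^{-c(k-l)/2}\le\delta,\qquad|F_l\xi-F_l\xi'|\le2\delta e^{-c(k-l)/2}.$$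
The first inequality, compared term by term with $\xi=y_k$, gives
$$\log F_i'(\xi)\le\log F_i'(y_k)+\omega(\delta)(k-i)\le\log F_i'(y_k)+\tfrac c2(k-i).$$
Since $F_ig_k=g_i$ and $k$ is a record,
$$\log F_i'(y_k)=\log g_i'(x)-\log g_k'(x)=-(Q_k-Q_i)-c(k-i)<-c(k-i).$$
This yields the bound on $F_i'$. The second inequality bounds the distortion by $\sum_{l=i+1}^k\omega(2\delta e^{-c(k-l)/2})=D_{k-i}$. $\square$

**Step 2. Retained times and their centers.** *Purpose: turn returns to a cell into contractions, and see that returning produces nothing new.* Let $N_1\ge1$ be an integer with $e^{-cN_1/2}\le1/8$. Let $\tau_1^*$ be the first record, and $\tau_{j+1}^*$ the first record that is at least $\tau_j^*+N_1$. The *cell of time $k$* is the cell chosen for $y_k$.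

Let $i<k$ be two of the times $\tau^*$ with the same cell $J$. Then $k-i\ge N_1$, so $F_i'\le1/8$ on $B(y_k,\delta)$ by Lemma 2, and $F_i(y_k)=y_i$. By (R) with $y=y_i$ and $y'=y_k$, the element $F_i=g_ig_k^{-1}$ is a $J$-contraction. Hence $J$ is marked, $g_ig_k^{-1}(p_J)=p_J$ by Lemma 1(a), and
$$g_k^{-1}(p_J)=g_i^{-1}(p_J). \tag{5.1}$$
In particular an unmarked cell occurs at most once among the cells of the $\tau_j^*$. Delete the times $\tau_j^*$ whose cell is unmarked, at most $m$ of them. The remaining *retained times* $\tau_1<\dots<\tau_r$ ($r\ge0$) have marked cells.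

For a retained time $\tau$ with cell $J$ put
$$I_\tau=g_\tau^{-1}(\hat J)\ni x,\qquad z_\tau=g_\tau^{-1}(p_J)\in I_\tau ,$$
and call $z_\tau$ its *center*. By (5.1), retained times of the same $(x,w)$ with the same cell have the same center.

**Step 3. $Q$ grows by bounded jumps.** *Purpose: no growth is lost by looking only at retained times.* The increments of $Q$ are at most $\log K$. The records in $[\tau_j^*,\tau_{j+1}^*)$ lie in $[\tau_j^*,\tau_j^*+N_1-1]$, and the running maximum of $Q$ is attained at the last record (or at $0$ if there is none). So $\max_{i<\tau_{j+1}^*}Q_i\le Q_{\tau_j^*}+(N_1-1)\log K$, and then $Q_{\tau_{j+1}^*}\le Q_{\tau_j^*}+N_1\log K$. In the same way $Q_{\tau_1^*}\le\log K$, and $Q_{n'}\le Q_{\tau^*}+N_1\log K$ for the last $\tau^*$, or $Q_{n'}\le0$ if there is no record. At most $m$ of the $\tau_j^*$ were deleted, so at most $m+1$ such jumps separate consecutive retained times. Put $b_0=(m+1)N_1\log K$ and $\tau_0:=0$, with $Q_{\tau_0}=0$. Then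
$$Q_{\tau_j}<Q_{\tau_{j+1}}\le Q_{\tau_j}+b_0\quad(0\le j<r),\qquad Q_{n'}\le Q_{\tau_r}+b_0. \tag{5.2}$$

**Step 4. Derivative and size of $I_\tau$.** *Purpose: read the derivative at $x$ off the length of $I_\tau$.* Let $\tau$ be retained with cell $J$. Since $y_\tau\in J$, $\hat J\subset B(y_\tau,\delta)$. Lemma 2 with $k=\tau$, $i=0$, so $F_0=g_\tau^{-1}$ and $F_0'(y_\tau)=1/g_\tau'(x)$, gives
$$e^{-D_n}|\hat J|/g_\tau'(x)\le|I_\tau|\le e^{D_n}|\hat J|/g'_\tau(x).$$
As $\delta/2\le|\hat J|\le1$ and $x,z_\tau\in I_\tau$,
$$\tfrac\delta2e^{-D_n}|I_\tau|^{-1}\le g_\tau'(x)\le e^{D_n}|I_\tau|^{-1},\qquad|x-z_\tau|\le|I_\tau|. \tag{5.3}$$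

**Step 5. Centers of the same cell are separated.** *Purpose: this is where the absence of springs limits the number of centers.* If no cell is marked, there are no retained times. Otherwise let $\theta=\min_{J\text{ marked}}\mathrm{dist}(p_J,X\setminus\hat J)>0$. Let $\tau$ be a retained time with cell $J$, for some $(x,w)$, and let $z'=\gamma'^{-1}(p_J)\ne z_\tau$ with $\gamma'\in\Gamma$; for example, $z'$ may be a center with the same cell $J$ for another point and another word. Then $z'\notin I_\tau$: otherwise $g_\tau z'\in\hat J\cap\Gamma p_J=\{p_J\}$ by Lemma 1(b), so $z'=z_\tau$.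

Each side of $p_J$ in $\hat J$ that does not end at the boundary of $X$ has length at least $\theta$. By the distortion bound, and since $|\hat J|\le1$, the corresponding side of $z_\tau$ in $I_\tau$ has length at least $\theta\min_{\hat J}F_0'\ge\theta e^{-D_n}\max_{\hat J}F_0'\ge\theta e^{-D_n}|I_\tau|$. A side of $I_\tau$ that ends at the boundary of $X$ leaves no room for $z'$ beyond it. Hence
$$|z'-z_\tau|\ge\theta e^{-D_n}|I_\tau|. \tag{5.4}$$

**Step 6. Counting the centers.** *Purpose: bound the number of places where $M_n$ can be large.* Let $Z(n)$ be the set of pairs $(J,z)$ such that $z$ is the center of a retained time with cell $J$, for some $x\in X$ and some word of length at most $n$.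

**Claim.** $\#Z(n)\le P(n)\,e^{cn+5mD_n}$ for some polynomial $P$.

A separation bound alone does not give this: intervals $I_\tau$ can be as short as $K^{-n}$. The remedy is to reach $z$ through a chain of at most $m$ earlier centers, each located near a previous one at the right scale, so that each step costs only $e^{c\cdot(\text{elapsed time})}$.

Let $(J,z)\in Z(n)$ be realized by $(x,w)$. By (5.1) we may take the first retained time with cell $J$. Let $C_1,\dots,C_q=J$ ($q\le m$) be the distinct cells of the retained times up to this one, in order of first appearance, $t_1<\dots<t_q$ their first retained times, and $z^{(1)},\dots,z^{(q)}=z$ their centers. For $i\ge2$ let $\sigma_i\ge t_{i-1}$ be the retained time immediately preceding $t_i$. Its cell is $C_{l(i)}$ with $l(i)<i$, so by (5.1) its center is $z^{(l(i))}$. Put $\sigma_1=0$. For $i\ge2$ let $\kappa_i$ be the integer with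
$$2^{-\kappa_i-1}<|I_{\sigma_i}|\le2^{-\kappa_i}.$$
Since $\frac\delta2K^{-n}\le|I_{\sigma_i}|\le1$, we have $0\le\kappa_i\le C(n+1)$. The number of possible data $(q,C_i,l(i),t_i,\sigma_i,\kappa_i)$ is at most a polynomial in $n$. Fix the data, and count the possible sequences $(z^{(1)},\dots,z^{(q)})$.

*The case $i=1$.* Here $t_1=\tau_1$, so (5.2) gives $g_{t_1}'(x)\le e^{b_0+ct_1}$, and (5.3) gives $|I_{t_1}|\ge\frac\delta2e^{-D_n-b_0-ct_1}$. By (5.4), distinct possible $z^{(1)}$ are at distance at least $\theta\frac\delta2e^{-2D_n-b_0-ct_1}$. Since $X$ has length $1$, there are at most $Ce^{2D_n+c(t_1-\sigma_1)}$ of them.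

*The case $i\ge2$, with $z^{(1)},\dots,z^{(i-1)}$ given.* Write $t=t_i$, $\sigma=\sigma_i$. These are consecutive retained times, so (5.2) gives $Q_\sigma<Q_t\le Q_\sigma+b_0$, hence
$$g_\sigma'(x)\le g_t'(x)\le e^{b_0+c(t-\sigma)}g_\sigma'(x).$$
By (5.3) at both times,
$$|I_t|\ge\tfrac\delta2\,\frac{e^{-D_n}}{g_t'(x)}\ge\tfrac\delta2\,\frac{e^{-D_n-b_0-c(t-\sigma)}}{g_\sigma'(x)}\ge\tfrac\delta2e^{-2D_n-b_0-c(t-\sigma)}|I_\sigma|,$$
$$|I_t|\le\frac{e^{D_n}}{g_t'(x)}\le\frac{e^{D_n}}{g_\sigma'(x)}\le\tfrac2\delta e^{2D_n}|I_\sigma|.$$
As $x\in I_t\cap I_\sigma$,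
$$|z^{(i)}-z^{(l(i))}|\le|I_t|+|I_\sigma|\le\tfrac4\delta e^{2D_n}2^{-\kappa_i}.$$
By (5.4) and $|I_\sigma|>2^{-\kappa_i-1}$, distinct possible $z^{(i)}$ are at distance at least $\theta\frac\delta4e^{-3D_n-b_0-c(t-\sigma)}2^{-\kappa_i}$. The factors $2^{-\kappa_i}$ cancel, and there are at most $Ce^{5D_n+c(t_i-\sigma_i)}$ possible $z^{(i)}$.

Since $\sigma_i\ge t_{i-1}$, the intervals $[\sigma_i,t_i]$ have disjoint interiors in $[0,n]$, so $\sum_i(t_i-\sigma_i)\le n$. The product of the at most $m$ bounds is at most $C^me^{5mD_n+cn}$. Multiplying by the number of data proves the claim.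

**Step 7. Integration.** *Purpose: sum the profiles $1/|x-z|$.* Let $w$ have length $n'\le n$. By (5.2), $g_w'(x)\le e^{b_0+cn}$ if $r=0$, and $g_w'(x)\le e^{b_0+cn}g_{\tau_r}'(x)$ otherwise. In the latter case (5.3) gives $g_{\tau_r}'(x)\le\min(K^n,e^{D_n}/|x-z_{\tau_r}|)$. Therefore
$$M_n(x)\le e^{b_0+cn}\Big(1+\sum_{(J,z)\in Z(n)}\min\big(K^n,e^{D_n}/|x-z|\big)\Big).$$
Moreover
$$\int_X\min\big(K^n,e^{D_n}/|x-z|\big)\,dx\le2e^{D_n}\int_0^1\min(K^n,1/t)\,dt=2e^{D_n}(1+n\log K).$$
Hence
$$a_n\le e^{b_0+cn}\big(1+2\,\#Z(n)\,e^{D_n}(1+n\log K)\big).$$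
With the claim and $D_n=o(n)$, $\limsup\frac1n\log a_n\le2c$. This holds for all $c>0$, and $a_n\ge1$, so (2) follows. $\blacksquare$

With Sections 3 and 4, (1), (2), (3) and (5) are now equivalent.

## 6. A toll that vanishes on $\Lambda$: the $C^1$ conjugacy

We prove **(1)⇒(4)** and the Complement. Assume (1), hence (2) by Section 5. It suffices to treat $\varepsilon\in(0,1]$.

The first thing to try is the density $\rho$ of Section 4. Its logarithm is the supremum over words $w$ of $\log g_w'(x)-\varepsilon n$, with $n$ the length of $w$: one pays a toll $\varepsilon$ per letter. The conjugate of $s$ would have logarithmic derivative $c_s(x)=\log s'(x)+\log\rho(sx)-\log\rho(x)$, so we need $c_s$ to be continuous. But $\rho$ is only known to be lower semicontinuous, and it can be infinite: for $f(x)=\frac x{2-x}$, $\rho(0)\ge\sup_ne^{-\varepsilon n}2^n=\infty$ when $\varepsilon<\log2$. Where $\rho$ is finite, (4.1) gives $|c_s|\le\varepsilon$ and nothing more; no limit at the points of $\Lambda$ is provided.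

The change is to let the toll depend on the position and vanish on $\Lambda$. If the toll at $y$ is $\kappa(y)$, the argument of (4.1) will give $-\kappa(sx)\le c_s(x)\le\kappa(x)$, and $c_s$ tends to $0$ at $\Lambda$ automatically. The toll must then be small near $\Lambda$, yet large enough for three things: to absorb distortion, to make its sum diverge along every trajectory outside $\Lambda$, and to keep the density integrable.

**Step 1. Choice of the scale, the cells and the toll.** *Purpose: write these requirements as inequalities that can be met together.* Let $r\in(0,1/8)$ with $\omega(K^3r)\le\varepsilon/4$, let $\delta=r/K$, take cells $J_1,\dots,J_m$ for this $\delta$, and let $\Lambda$ be the set of Lemma 1(c) for these cells. Let $d(y)=\mathrm{dist}(y,\Lambda)$, with $d\equiv+\infty$ if $\Lambda=\emptyset$, and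
$$\hat d=\min(d,Kr),\qquad C=\{d\ge r\}.$$
Since $\Lambda$ is invariant and the elements of $S$ are $K$-Lipschitz, for $s\in S$
$$K^{-1}d(y)\le d(sy)\le Kd(y),\qquad K^{-1}\hat d(y)\le\hat d(sy)\le K\hat d(y). \tag{6.1}$$

Let $\eta(n)=\sup_{k\ge n}\frac1k(\log a_k+2\log(k+1))$. It is nonincreasing and tends to $0$ by (2). Choose a nondecreasing sequence of integers $j_n\ge0$, $n\ge1$, with
$$\int_{\{0<d<K^{-j_n}\}}M_n\,dx\le2^{-n}. \tag{6.2}$$
This is possible because $M_n$ is bounded and the sets $\{0<d<K^{-j}\}$ decrease to $\emptyset$ as $j\to\infty$. Put $t_n=K^{-n-j_n}$, a sequence strictly decreasing to $0$.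

There is a continuous nondecreasing $\psi:(0,\infty]\to(0,\varepsilon]$ with $\psi(t)\to0$ as $t\to0$ and

- (ψ1) $\psi(t)=\varepsilon$ for $t\ge r$, and $\psi(t)\ge4\omega(K^2t)$ for $t\le r$;
- (ψ2) $\psi(t)\ge\min\big(\varepsilon,\,1/(1+\log^+(1/t))\big)$;
- (ψ3) $\psi(t_n)\ge\min(\varepsilon,\eta(n))$ for all $n\ge1$.

To see this, let $\varphi(t)$, for $t\in(0,\infty)$, be the maximum of $4\omega(K^2t)$, $1/(1+\log^+(1/t))$, $\varepsilon\min(1,t/r)$, and the nondecreasing step function equal to $\min(\varepsilon,\eta(n))$ on $[t_n,t_{n-1})$ for $n\ge1$, with the convention $t_0=+\infty$. Then $\varphi$ is positive, nondecreasing, bounded, and tends to $0$ at $0$. The function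
$$\bar\varphi(t)=\frac1t\int_t^{2t}\varphi=\int_1^2\varphi(tv)\,dv\ge\varphi(t)$$
is continuous, nondecreasing, and tends to $0$ at $0$. Take $\psi=\min(\varepsilon,\bar\varphi)$ and $\psi(\infty)=\varepsilon$. For $t\ge r$, $\varphi(t)\ge\varepsilon$, so $\psi(t)=\varepsilon$. For $t\le r$, $4\omega(K^2t)\le4\omega(K^3r)\le\varepsilon$, so $\psi(t)\ge\min(\varepsilon,\varphi(t))\ge4\omega(K^2t)$. The other two properties are immediate from $\psi\ge\min(\varepsilon,\varphi)$.

The toll is $\kappa=\psi\circ d$ on $X\setminus\Lambda$ and $\kappa=0$ on $\Lambda$. It is continuous on $X$, $0\le\kappa\le\varepsilon$, $\kappa=\varepsilon$ on $C$, and $\kappa>0$ outside $\Lambda$. For $x\in X\setminus\Lambda$ put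
$$u(x)=\sup_{n\ge0}\ \sup_{w\in S^n}\Big[\log g_w'(x)-\sum_{i<n}\kappa(y_i)\Big]\ge0,$$
the value $0$ being given by the empty word.

**Step 2. Near $\Lambda$, the derivative is governed by the distance to $\Lambda$.** *Purpose: show that, once this distance is taken into account, moving near $\Lambda$ is covered by a quarter of the toll.*

**Lemma 3.** Assume $\Lambda\ne\emptyset$. For $y\notin\Lambda$ and $s\in S$,
$$\log s'(y)\le\log\frac{d(sy)}{d(y)}+\omega(K^2d(y)).$$

*Proof.* Let $q\in\Lambda$ with $|sy-q|=d(sy)$, let $\sigma$ be a minimal segment from $sy$ to $q$, and $L$ the length of $s^{-1}\sigma$, which joins $y$ to $s^{-1}q\in\Lambda$. Then $d(y)\le L\le Kd(sy)\le K^2d(y)$. By the mean value theorem $d(sy)=s'(\xi)L$ for some $\xi\in s^{-1}\sigma$, and $|\xi-y|\le L\le K^2d(y)$. So $d(sy)\ge e^{-\omega(K^2d(y))}s'(y)\,d(y)$. $\square$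

**Step 3. Half of the toll is enough.** *Purpose: make $u$ finite, with a margin that will give continuity.*

**Proposition.** There is a constant $A$ such that for all $x\in X\setminus\Lambda$ and every word $w$ of length $n$,
$$\log g_w'(x)-\sum_{i<n}\kappa(y_i)\le A+\log\frac{\hat d(y_n)}{\hat d(x)}-\frac12\sum_{i<n}\kappa(y_i). \tag{6.3}$$

*Proof.* Let $b(s,y)=\log s'(y)+\log\hat d(y)-\log\hat d(sy)$ and
$$T_k=\sum_{i<k}\big(b(s_{i+1},y_i)-\tfrac12\kappa(y_i)\big)=\log g_k'(x)+\log\frac{\hat d(x)}{\hat d(y_k)}-\frac12\sum_{i<k}\kappa(y_i).$$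
Then $T_0=0$, and (6.3) says $T_n\le A$.

*Increments.* If $y_i\notin C$, then $d(y_i)<r$ and $d(y_{i+1})<Kr$, so $\hat d=d$ at both points, and Lemma 3 with (ψ1) gives $b(s_{i+1},y_i)\le\omega(K^2d(y_i))\le\frac14\kappa(y_i)$. The increment $T_{i+1}-T_i$ is at most $-\frac14\kappa(y_i)<0$. If $y_i\in C$, the increment is at most $2\log K$, by (6.1).

*Records.* In this proof, a *record* is a $k\ge1$ with $T_k>T_i$ for all $0\le i<k$. Then $T_k>T_{k-1}$, so $y_{k-1}\in C$, hence
$$d(y_k)\ge r/K,\qquad\hat d(y_k)\ge r/K. \tag{6.4}$$
If there are $R$ records, then $\max_kT_k\le2R\log K$, because each record raises the running maximum by at most $2\log K$. It remains to bound $R$ independently of $x$ and $w$.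

*Contraction.* Let $k$ be a record and $F_i=(s_k\cdots s_{i+1})^{-1}$ for $i\le k$. We show that on $B(y_k,\delta)$
$$F_i'\le\frac{\hat d(y_i)}{\hat d(y_k)}\exp\Big(-\frac14\sum_{i\le l<k}\kappa(y_l)\Big). \tag{6.5}$$
This is clear for $i=k$. Let $i<k$ and assume (6.5) for all indices $l$ with $i<l\le k$. Since $F_i'(y_k)=g_i'(x)/g_k'(x)$, the inequality $T_k>T_i$ reads
$$F_i'(y_k)<\frac{\hat d(y_i)}{\hat d(y_k)}\exp\Big(-\frac12\sum_{i\le l<k}\kappa(y_l)\Big).$$
For $\xi\in B(y_k,\delta)$ and $i<l\le k$, by (6.5) at $l$, (6.4), $\delta=r/K$ and (6.1),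
$$|F_l\xi-y_l|\le\delta\,\frac{\hat d(y_l)}{\hat d(y_k)}\le\frac{\delta K}r\hat d(y_l)=\hat d(y_l)\le K\hat d(y_{l-1}).$$
Consequently $\omega(|F_l\xi-y_l|)\le\frac14\kappa(y_{l-1})$. Indeed, if $y_{l-1}\notin C$, then $\hat d(y_{l-1})=d(y_{l-1})<r$ and $\omega(Kd(y_{l-1}))\le\omega(K^2d(y_{l-1}))\le\frac14\kappa(y_{l-1})$ by (ψ1). If $y_{l-1}\in C$, then $\hat d(y_{l-1})\le Kr$ and $\omega(K\cdot Kr)\le\omega(K^3r)\le\frac\varepsilon4=\frac14\kappa(y_{l-1})$. Therefore
$$\log F_i'(\xi)-\log F_i'(y_k)=\sum_{l=i+1}^k\big[\log(s_l^{-1})'(F_l\xi)-\log(s_l^{-1})'(y_l)\big]\le\frac14\sum_{i\le l<k}\kappa(y_l),$$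
and (6.5) follows.

*Number of records.* Let $N\ge1$ be an integer with $K^2e^{-N\varepsilon/4}\le1/8$. Suppose that a cell $J$ contains $y_i$ and $y_k$, where $i<k$ are records and there are at least $N$ records in $(i,k]$. Each record $k'\in(i,k]$ gives $y_{k'-1}\in C$ with $i\le k'-1<k$, so $\sum_{i\le l<k}\kappa(y_l)\ge N\varepsilon$. As $\hat d(y_i)\le Kr$ and $\hat d(y_k)\ge r/K$, (6.5) gives $F_i'\le K^2e^{-N\varepsilon/4}\le1/8$ on $B(y_k,\delta)$. Since $F_i(y_k)=y_i$, (R) shows that $F_i$ is a $J$-contraction. So $J$ is marked and $p_J\in\Lambda\cap B(y_i,\delta/8)$, whence $d(y_i)\le\delta/8<r/K$. This contradicts (6.4) for the record $i$. Hence each cell contains $y_k$ for at most $N$ records $k$, $R\le mN$, and $A=2mN\log K$ works. $\square$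

Here the role of contractions is different from Section 5: a contraction would put a point of $\Lambda$ too close to a place that is known to be far from $\Lambda$.

**Step 4. $u$ is finite and continuous on $X\setminus\Lambda$.** *Purpose: reduce the supremum to finitely many words, locally.* Let $Q\subset X\setminus\Lambda$ be compact and $d_0=\min_Qd$. By (6.1), $d(y_i)\ge K^{-i}d(x)\ge K^{-i}d_0$ for $x\in Q$, so (ψ2) gives
$$\sum_{i<n}\kappa(y_i)\ge\sum_{i<n}\min\Big(\varepsilon,\frac1{1+i\log K+\log^+(1/d_0)}\Big)\longrightarrow\infty\quad(n\to\infty),$$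
uniformly in $w$ and $x\in Q$. (If $\Lambda=\emptyset$, the left side is $n\varepsilon$.) The right side of (6.3) is at most $A+\log(Kr/\hat d(x))-\frac12\sum_{i<n}\kappa(y_i)$, and $\hat d$ is bounded below on $Q$. So there is $n_Q$ such that all words of length at least $n_Q$ give negative values on $Q$, whereas the empty word gives $0$. On $Q$, $u$ is therefore the maximum of finitely many continuous functions. Hence $u$ is finite and continuous on $X\setminus\Lambda$.

**Step 5. The cocycle is continuous on all of $X$.** *Purpose: use the vanishing of the toll.* For $s\in S$ let $c_s(x)=\log s'(x)+u(sx)-u(x)$, continuous on $X\setminus\Lambda$. Putting the letter $s$ in front of a word that starts from $sx$ gives $u(x)\ge\log s'(x)-\kappa(x)+u(sx)$, that is, $c_s(x)\le\kappa(x)$. The same inequality for $s^{-1}$ at $sx$ gives $-c_s(x)=c_{s^{-1}}(sx)\le\kappa(sx)$. So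
$$-\kappa(sx)\le c_s(x)\le\kappa(x). \tag{6.6}$$
Since $\kappa$ is continuous and vanishes on the closed invariant set $\Lambda$, the function $c_s$, extended by $0$ on $\Lambda$, is continuous on $X$, and $|c_s|\le\varepsilon$.

**Step 6. $e^u$ is integrable.** *Purpose: obtain a finite measure.* Let $n\ge1$ and $d(x)\ge K^{-j_n}$. For a word of length $n$ starting from $x$ and $i<n$, $d(y_i)\ge K^{-n-j_n}=t_n$, so $\sum_{i<n}\kappa(y_i)\ge n\psi(t_n)$. For $0<d(x)<K^{-j_n}$ we use only $\kappa\ge0$. Since $e^u$ is at most the sum over $n$ of the suprema over $w\in S^n$, (6.2) and (ψ3) give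
$$\int_{X\setminus\Lambda}e^u\,dx\le1+\sum_{n\ge1}\Big(\int_{\{0<d<K^{-j_n}\}}M_n\,dx+e^{-n\psi(t_n)}a_n\Big)\le1+\sum_{n\ge1}2^{-n}+\sum_{n\ge1}a_ne^{-n\min(\varepsilon,\eta(n))}.$$
This is finite: $\eta(n)>\varepsilon$ for only finitely many $n$, and $n\eta(n)\ge\log a_n+2\log(n+1)$ gives $a_ne^{-n\eta(n)}\le(n+1)^{-2}$.

**Step 7. The conjugacy.** *Purpose: read the result off the measure.* Let $\mu$ be the probability measure with density $e^u/\|e^u\|_1$ on $X\setminus\Lambda$ and $\mu(\Lambda)=0$. It has no atoms, and it has full support because $u\ge0$ and $\Lambda$ has empty interior. Let $h$ be given by Fact 2. For every interval $I$ and $s\in S$, by invariance of $\Lambda$,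
$$\mu(sI)=\int_{I\setminus\Lambda}e^{u(sx)}s'(x)\,\frac{dx}{\|e^u\|_1}=\int_Ie^{c_s}\,d\mu .$$
So $\tilde s=hsh^{-1}$ satisfies $|\tilde s(I)|=\int_Ie^{c_s\circ h^{-1}(t)}\,dt$ for every interval $I$. As $c_s\circ h^{-1}$ is continuous on $X$, $\tilde s$ is a $C^1$ diffeomorphism with derivative $e^{c_s\circ h^{-1}}\in[e^{-\varepsilon},e^\varepsilon]$, equal to $1$ on $h(\Lambda)$. This is (4). Moreover, $h$ is $C^1$ outside $\Lambda$ with derivative $e^u/\|e^u\|_1\ge1/\|e^u\|_1$, which is the Complement. $\blacksquare$

Theorem 1 is proved. Note that $\Lambda$ comes from cells chosen in terms of $\varepsilon$, and may be empty.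

## 7. A bi-ordered free group: bilipschitz is not enough

**Proof of Theorem 2.** We use a theorem of Magnus: the free group $F_2=\langle a,b\rangle$ has a total order $\prec$ invariant under left and right translations.

**Step 1. The action.** *Purpose: let $F_2$ permute intervals placed in the order $\prec$.* Choose $\ell_\gamma>0$ with $\sum_{\gamma\in F_2}\ell_\gamma=1$ and put
$$I_\gamma=\Big[\sum_{\gamma'\prec\gamma}\ell_{\gamma'},\ \sum_{\gamma'\preceq\gamma}\ell_{\gamma'}\Big].$$
These intervals have disjoint interiors, are arranged according to $\prec$, and have total length $1$. So the union $E$ of their interiors is dense in $[0,1]$. Let $\beta\in F_2$ send the interior of each $I_\gamma$ onto that of $I_{\beta\gamma}$ by an increasing affine map. By left invariance this is a strictly increasing bijection of $E$. Extend it by $t\mapsto\sup\{\beta(e):e\in E,\ e\le t\}$ for $t>0$, and $0\mapsto0$. The extension agrees with $\beta$ on $E$. It is strictly increasing: for $t<t'$ choose $e_1<e_2$ in $E\cap(t,t')$; the value at $t$ is at most $\beta(e_1)<\beta(e_2)$, which is at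 most the value at $t'$. It is continuous, since a monotone map whose image contains the dense set $E$ has no jumps. It fixes $0$ and $1$, so it is a homeomorphism of $[0,1]$. A continuous extension from the dense set $E$ is unique, so the extensions compose as the elements of $F_2$ do, and we have an action of $F_2$. In particular $\beta(I_\gamma)=I_{\beta\gamma}$.

**Step 2. No spring.** *Purpose: right invariance makes every element move all points in the same direction.* If $\beta\succ1$, then $\beta\gamma\succ\gamma$ for all $\gamma$ by right invariance, so $\beta(t)\ge t$ on $E$ and then everywhere by density. Likewise $\beta(t)\le t$ everywhere if $\beta\prec1$. A spring requires $f(x)>x$ and $f(y)<y$: impossible.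

On the circle $[0,1]/(0\sim1)$ the point $0$ is fixed by $F_2$. If the arc $[x,y]$ of a spring does not contain $0$, the same argument applies. If $0$ is interior to the arc, then $0=f(0)\in f([x,y])$ and $0=g(0)\in g([x,y])$, although these arcs are disjoint. If $0\in\{x,y\}$, one of the strict conditions $x<f(x)$, $g(y)<y$ fails.

**Step 3. No Lipschitz property.** *Purpose: exponentially many disjoint images of one interval do not fit.* Consider a conjugate by $h$ in which $a^{\pm1},b^{\pm1}$ are $e^\varepsilon$-Lipschitz. The $h(I_\gamma)$ have disjoint interiors, and since $\gamma^{-1}$ maps $I_\gamma$ to $I_1$, $|h(I_\gamma)|\ge e^{-\varepsilon|\gamma|}|h(I_1)|$. There are $4\cdot3^{n-1}$ elements of length $n\ge1$, so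
$$1\ge|h(I_1)|\Big(1+\sum_{n\ge1}4\cdot3^{n-1}e^{-\varepsilon n}\Big).$$
The series must converge, which forces $\varepsilon>\log3$.

**Step 4. A bilipschitz model.** *Purpose: conjugate the action so that the generators become bilipschitz.* The measure $\mu=\sum_\gamma4^{-|\gamma|}\gamma_*\mathrm{Leb}$ is finite, because $1+\sum_{n\ge1}4\cdot3^{n-1}4^{-n}=5$. It has no atoms and has full support. For $s\in\{a^{\pm1},b^{\pm1}\}$,
$$s_*\mu=\sum_\gamma4^{-|\gamma|}(s\gamma)_*\mathrm{Leb}=\sum_\gamma4^{-|s^{-1}\gamma|}\gamma_*\mathrm{Leb}\le4\mu,$$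
since $|s^{-1}\gamma|\ge|\gamma|-1$. Thus $\mu(s^{-1}I)\le4\mu(I)$ for every interval $I$ and every such $s$. Conjugate by the homeomorphism $h$ that Fact 2 gives for $\mu/5$. By Fact 1 the generators and their inverses become $4$-Lipschitz. The properties in Steps 2 and 3 are invariant under topological conjugacy, so this bilipschitz action has no spring and does not have the Lipschitz property. $\blacksquare$

For $C^1$ actions, Lemma 2 and (6.5) bound distortion by means of $\omega$, which tends to $0$ at small scales. By Theorem 1, the action just constructed is not topologically conjugate to any action by $C^1$ diffeomorphisms.
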